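\title{An Erd\H{o}s--Ko--Rado theorem for cluster-free families of subspaces}

\begin{abstract}
Let $V$ be an $n$-dimensional vector space over $\mathbb{F}_q$. A $d$-cluster is a set of $d$ distinct $k$-dimensional subspaces of $V$ with trivial intersection whose sum has dimension at most $2k$. We prove that for $k\ge d\ge 3$ and $n\ge dk/(d-1)$ a family of $k$-dimensional subspaces without a $d$-cluster has at most $\binom{n-1}{k-1}_q$ members, with equality only for the family of all $k$-dimensional subspaces through a fixed one-dimensional subspace. The range of $n$ is best possible. For $n\ge 2k-d+4$ the same conclusion holds if only one special type of $d$-cluster is forbidden. The proof is a weighted double count over the quotients of $V$ by subspaces of a fixed dimension.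
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be a prime power and let $V$ be an $n$-dimensional vector space over $\mathbb{F}_q$. A \emph{$j$-space} is a $j$-dimensional subspace and a \emph{point} is a $1$-space. We write $\mathrm{Gr}_k(V)$ for the set of $k$-spaces of $V$ and $\binom{m}{j}_q$ for the Gaussian binomial coefficient, the number of $j$-spaces in an $m$-dimensional space. Two subspaces \emph{meet} if their intersection is nonzero and are \emph{disjoint} otherwise. A family of subspaces is a \emph{star} if all its members contain one fixed point. The \emph{full star} at a point $e$ is the family of all $k$-spaces of $V$ that contain $e$; it has $\binom{n-1}{k-1}_q$ members. A family is \emph{intersecting} if any two of its members meet. We shall use the vector-space Erd\H{o}s--Ko--Rado theorem.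

\begin{theorem}[Erd\H{o}s--Ko--Rado theorem for vector spaces]\label{thm:ekr}
If $n\ge 2k$ and $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ is intersecting, then $|\mathcal{F}|\le\binom{n-1}{k-1}_q$. If $n>2k$, equality holds only for a full star.
\end{theorem}

This paper concerns a condition on $d$ members of the family in place of two.

\begin{definition}\label{def:cluster}
Pairwise distinct subspaces $A_1,\dots,A_d\in\mathrm{Gr}_k(V)$ form a \emph{$d$-cluster} if
\[
\dim(A_1+\dots+A_d)\le 2k\qquad\text{and}\qquad A_1\cap\dots\cap A_d=0 .
\]
A family $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ is \emph{$d$-cluster-free} if it contains no $d$-cluster.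
\end{definition}

The members of a cluster are crowded into no more room than two disjoint $k$-spaces need, and yet they have no common point. For $d=2$ the first condition is automatic, so a $2$-cluster is a disjoint pair and Theorem~\ref{thm:ekr} bounds $2$-cluster-free families. For $d\ge3$ a cluster-free family need not be intersecting: if $V=A_1\oplus\dots\oplus A_s$ with $\dim A_i=k$, any three of the $A_i$ span a $3k$-space. A star contains no $d$-cluster for any $d$, and one would guess that full stars are again the largest examples, at least once $n$ is large enough for clusters to exist. The intersection of $d$ subspaces of codimension $n-k$ has codimension at most $d(n-k)$, so it can vanish only if $d(n-k)\ge n$, that is, $n\ge dk/(d-1)$; for $d=2$ this is the condition $n\ge 2k$. The guess is correct in this entire range. The following statement is posed as a conjecture by Currier and Shahriari~\cite{CS}, and it is our main result.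

\begin{theorem}\label{thm:main}
Let $k\ge d\ge 3$ and $n\ge\frac{dk}{d-1}$. If $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ is $d$-cluster-free, then $|\mathcal{F}|\le\binom{n-1}{k-1}_q$, with equality only if $\mathcal{F}$ is a full star.
\end{theorem}

Some lower bound on $k$ is needed: for $k=1$ a full star is a single point, while any $d-1\ge2$ points form a $d$-cluster-free family. The lower bound on $n$ cannot be relaxed at all.

\begin{proposition}\label{prop:sharp}
Let $k\ge d\ge3$ and $n>k$. The conclusion of Theorem~\ref{thm:main} holds for all $d$-cluster-free families in $\mathrm{Gr}_k(V)$ if and only if $n\ge\frac{dk}{d-1}$.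
\end{proposition}

\begin{proof}
One direction is Theorem~\ref{thm:main}. If $k<n<\frac{dk}{d-1}$, any $d$ of the $k$-spaces intersect in dimension at least $n-d(n-k)=dk-(d-1)n>0$. So $\mathrm{Gr}_k(V)$ itself is $d$-cluster-free, and it properly contains a full star because $k<n$.
\end{proof}

For $d=3$ and $n>2k$, Theorem~\ref{thm:main} follows from a theorem of Currier and Shahriari, which forbids only some of the $3$-clusters. Distinct $A,B,C\in\mathrm{Gr}_k(V)$ form a \emph{covering triple} if $A=(A\cap B)\oplus(A\cap C)$. Then $A\cap B\cap C=0$ and $A\subseteq B+C$, so a covering triple is a $3$-cluster.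

\begin{theorem}[Currier--Shahriari~\cite{CS}]\label{thm:cs}
For $2\le k\le n/2$, a family $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ without covering triples satisfies $|\mathcal{F}|\le\binom{n-1}{k-1}_q$. For $2\le k<n/2$ equality holds only for a full star.
\end{theorem}

For large $n$ we also forbid only one type of cluster.

\begin{definition}\label{def:broom}
A \emph{$d$-broom} consists of $A,C,B_1,\dots,B_{d-2}\in\mathrm{Gr}_k(V)$ with
\[
\dim(A\cap C)=d-2,\qquad \dim(A\cap B_l)=k-1\ \ (1\le l\le d-2),\qquad A\cap C\cap B_1\cap\dots\cap B_{d-2}=0 .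
\]
\end{definition}

In a broom, $C$ cuts a small subspace out of $A$, and each of the close neighbors $B_l$ of $A$ removes one dimension from it. Each $B_l$ also adds only one dimension to the sum, and this is why the number $d-2$ appears twice.

\begin{lemma}\label{lem:broomcluster}
If $k\ge d\ge3$, every $d$-broom is a $d$-cluster.
\end{lemma}

\begin{proof}
Put $X=A\cap C$ and $T_l=A\cap B_l$. Intersecting a subspace of $A$ with a hyperplane of $A$ lowers its dimension by at most $1$, and the $d-2$ hyperplanes $T_l$ cut the $(d-2)$-space $X$ down to $0$. So no $T_l$ is repeated, and the $B_l$ are distinct. Since $d-2<k-1<k$, the dimensions of the intersections with $A$ show that $A$, $C$ and $B_l$ are pairwise distinct. Finally $\dim(A+C)=2k-(d-2)$ and $\dim(A+B_l)=k+1$, so the sum of all $d$ subspaces has dimension at most $2k-(d-2)+(d-2)=2k$.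
\end{proof}

\begin{theorem}\label{thm:broom}
Let $k\ge d\ge3$ and $n\ge 2k-d+4$. If $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ contains no $d$-broom, then $|\mathcal{F}|\le\binom{n-1}{k-1}_q$, with equality if and only if $\mathcal{F}$ is a full star.
\end{theorem}

For $d\ge5$ the range of Theorem~\ref{thm:broom} includes values $n<2k$. A $3$-broom is a covering triple with $\dim(A\cap C)=1$ and $\dim(A\cap B)=k-1$, so for $d=3$ and $n\ge 2k+1$ the theorem says that only these covering triples need to be forbidden, which sharpens Theorem~\ref{thm:cs} in that range. The proof of Theorem~\ref{thm:broom} is self-contained except when $q=2$ and $n=2k-d+4$, where it uses the Hilton--Milner theorem for vector spaces~\cite{HM}. That case is not used in the proof of Theorem~\ref{thm:main}.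

The proof of Theorem~\ref{thm:main} splits at $n=2k$. For $n\le 2k$ the condition on the sum is vacuous, and the problem is one on $d$-wise intersecting families (Section~\ref{sec:small}). For $n>2k$ we use brooms (Sections~\ref{sec:member}--\ref{sec:final}). Both parts rest on the double count of Section~\ref{sec:count}.

\section{Counting and linear algebra}\label{sec:prelim}

Put $[m]=\frac{q^m-1}{q-1}=1+q+\dots+q^{m-1}$. Then $[a+b]=q^b[a]+[b]$ and $[a]<\frac{q^a}{q-1}$. In the following list $U$ is an $m$-dimensional space over $\mathbb{F}_q$.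

\begin{itemize}
\item[(F1)] \emph{Gaussian coefficients.} We have $\binom{m}{j}_q=\prod_{l=0}^{j-1}\frac{[m-l]}{[j-l]}=\binom{m}{m-j}_q$ for $0\le j\le m$; in particular $U$ has $[m]$ points and $[m]$ hyperplanes. Subspaces of $U$ containing an $a$-space $X$ correspond to subspaces of $U/X$, so $X$ lies in $\binom{m-a}{j-a}_q$ of the $j$-spaces. Counting pairs of an $a$-space inside a $j$-space gives $\binom{m}{a}_q\binom{m-a}{j-a}_q=\binom{m}{j}_q\binom{j}{a}_q$.
\item[(F2)] \emph{Proportions.} By (F1), $\binom{m-1}{j-1}_q=\frac{[j]}{[m]}\binom{m}{j}_q$. Iterating, the proportion of $j$-spaces of $U$ that contain a given $a$-space is $\prod_{l=0}^{a-1}\frac{[j-l]}{[m-l]}$ if $a\le j$, and it is $0$ if $a>j$. For $0\le a\le b$ and $b\ge1$ we have $[a]/[b]\le q^{a-b}$, because $[b]\ge q^{b-a}[a]$.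
\item[(F3)] \emph{Lower bounds.} Each factor in the product in (F1) is at least $q^{m-j}$, so $\binom{m}{j}_q\ge q^{j(m-j)}$. For $1\le j\le m-1$ we have $\binom{m}{j}_q=\frac{[m]}{[j]}\binom{m-1}{j-1}_q\ge\frac{[m]}{[j]}\binom{j}{j-1}_q=[m]$.
\item[(F4)] \emph{Hyperplane sections.} Let $H$ be a hyperplane of $U$. A $(j-1)$-space of $H$ lies in $[m-j+1]-[m-j]=q^{m-j}$ of the $j$-spaces not contained in $H$. Hence $\binom{m}{j}_q=\binom{m-1}{j}_q+q^{m-j}\binom{m-1}{j-1}_q$.
\item[(F5)] \emph{Disjoint subspaces.} The number of $j$-spaces disjoint from a given $a$-space $E$ is $q^{aj}\binom{m-a}{j}_q$. Indeed, such a space maps isomorphically onto a $j$-space $Y$ of $U/E$, and the lifts of $Y$ differ from a fixed lift by a linear map $Y\to E$.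
\item[(F6)] \emph{Common complements.} Two $j$-spaces $A,A'$ have a common complement. Extend a basis of $A\cap A'$ by $a_1,\dots,a_s$ to a basis of $A$ and by $a'_1,\dots,a'_s$ to a basis of $A'$. The span of the vectors $a_i+a'_i$ is a complement of both in $A+A'$; add to it a complement of $A+A'$ in $U$.
\item[(F7)] \emph{Chains.} Any two $j$-spaces $Y,Y'$ are joined by a chain of $j$-spaces in which consecutive terms intersect in a $(j-1)$-space. If $Y\ne Y'$, take a hyperplane $Z$ of $Y$ containing $Y\cap Y'$ and a point $p\subseteq Y'$ outside $Y$; then $Z+p$ meets $Y$ in $Z$ and has a larger intersection with $Y'$ than $Y$ has.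
\item[(F8)] \emph{Cutting by hyperplanes.} Let $X$ be an $a$-space and $\mathcal{H}$ a set of hyperplanes of $U$ with $X\cap\bigcap_{T\in\mathcal{H}}T=0$. Then $X\cap T_1\cap\dots\cap T_a=0$ for some $T_1,\dots,T_a\in\mathcal{H}$: as long as $X\cap T_1\cap\dots\cap T_i\ne0$, some $T_{i+1}\in\mathcal{H}$ does not contain it and lowers its dimension by $1$.
\end{itemize}

\section{Links, traces and the double count}\label{sec:count}

Let $1\le t<k<n$ and $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$. The \emph{link} of $\mathcal{F}$ at a $t$-space $X$ is the family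
\[
\mathcal{F}_X=\{A/X:\ X\subseteq A\in\mathcal{F}\}\subseteq\mathrm{Gr}_{k-t}(V/X).
\]
We call $X$ \emph{saturated} if every $k$-space containing $X$ belongs to $\mathcal{F}$, that is, if $\mathcal{F}_X=\mathrm{Gr}_{k-t}(V/X)$. For $A\in\mathcal{F}$, a \emph{$t$-trace} on $A$ is a $t$-space of the form $A\cap C$ with $C\in\mathcal{F}$. For a family $\mathcal{G}$ of subspaces of one positive dimension let
\[
\mathcal{G}^*=\{A\in\mathcal{G}:\ A\text{ meets every member of }\mathcal{G}\}.
\]
For $A,C\supseteq X$, the quotients $A/X$ and $C/X$ are disjoint exactly when $A\cap C=X$. Therefore, for a $t$-space $X\subseteq A\in\mathcal{F}$,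
\begin{equation}\label{eq:trace}
A/X\notin(\mathcal{F}_X)^*\iff X\text{ is a $t$-trace on }A .
\end{equation}

The links of the full star at $e$ are of two kinds. If $e\subseteq X$, then $X$ is saturated and the link has $\binom{n-t}{k-t}_q$ members. If $e\not\subseteq X$, the link is the full star at $(X+e)/X$ in $V/X$, with $\binom{n-t-1}{k-t-1}_q$ members. No bound on the size of a link is tight for both kinds, so we count with weights. Put
\[
c=\frac{[k-t]}{[n-t]}<1,\qquad \sigma=\frac{[t]}{[k]} .
\]
By (F2), $c\binom{n-t}{k-t}_q=\binom{n-t-1}{k-t-1}_q$. So if members of links of the first kind get weight $c$ and members of links of the second kind get weight $1$, every link has the same total weight. Also by (F2), $\sigma$ is the proportion of $t$-subspaces of a $k$-space that contain a given point, so each member of the star gets the reduced weight in a proportion $\sigma$ of the links in which it appears. For an arbitrary family we write the weight as $1-(1-c)\varphi$ and think of $\varphi$ as a discount; for the star it is $1$ or $0$.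

\begin{lemma}\label{lem:count}
Let $1\le t<k<n$ and $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$. Suppose that a real number $\varphi(A,X)$ is given for each $A\in\mathcal{F}$ and each $t$-space $X\subseteq A$, such that
\begin{itemize}
\item[(L)] $\displaystyle\sum_{A\in\mathcal{F},\,A\supseteq X}\bigl(1-(1-c)\varphi(A,X)\bigr)\le\binom{n-t-1}{k-t-1}_q$ for every $t$-space $X$ of $V$;
\item[(M)] for every $A\in\mathcal{F}$, the average $\Phi(A)$ of $\varphi(A,X)$ over the $t$-spaces $X\subseteq A$ is at most $\sigma$.
\end{itemize}
Then $|\mathcal{F}|\le\binom{n-1}{k-1}_q$. If equality holds, then equality holds in (L) for every $X$ and in (M) for every $A$.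
\end{lemma}

\begin{proof}
Let $\beta=\binom{k}{t}_q\bigl(1-(1-c)\sigma\bigr)>0$ and $\gamma=\binom{n}{t}_q\binom{n-t-1}{k-t-1}_q$. Summing (L) over all $X$, exchanging the order of summation and using (M) gives
\begin{equation}\label{eq:count}
|\mathcal{F}|\,\beta\le\sum_{A\in\mathcal{F}}\binom{k}{t}_q\bigl(1-(1-c)\Phi(A)\bigr)\le\gamma .
\end{equation}
For the full star at $e$, with $\varphi(A,X)=1$ if $e\subseteq X$ and $\varphi(A,X)=0$ otherwise, we saw that (L) and (M) are equalities. So \eqref{eq:count} for the star reads $\binom{n-1}{k-1}_q\beta=\gamma$, and the bound follows. If $|\mathcal{F}|=\binom{n-1}{k-1}_q$, both inequalities in \eqref{eq:count} are equalities; since $1-c>0$, so are all instances of (L) and (M).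
\end{proof}

We call (L) the \emph{link inequality} and (M) the \emph{member inequality}. They pull in opposite directions: (L) wants large discounts and (M) wants small ones. In both applications (L) is a statement about an arbitrary family in $V/X$, and the forbidden configuration enters only through (M).

In the case of equality, the analysis will produce in each member $A$ a point $e_A$ that plays the role of the center of the star. The next lemma shows that these local centers give a full star.

\begin{lemma}\label{lem:glue}
Let $1\le t\le k-2$, $k<n$, and let $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ be nonempty. Suppose that each $A\in\mathcal{F}$ contains a point $e_A$ such that the saturated $t$-subspaces of $A$ are exactly those containing $e_A$. Then $\mathcal{F}$ contains a full star.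
\end{lemma}

\begin{proof}
Since $\mathcal{F}\neq\emptyset$, there are saturated $t$-spaces. Let $X$ be one. All $k$-spaces $A\supseteq X$ lie in $\mathcal{F}$ and have $e_A\subseteq X$. We first show that $e_A$ does not depend on $A\supseteq X$. By (F7) in $V/X$ it is enough to compare $A,A'\supseteq X$ for which $Y=A\cap A'$ has dimension $k-1$. Both $e_A$ and $e_{A'}$ lie in $X\subseteq Y$. If $e_A\neq e_{A'}$, take a hyperplane of $Y$ containing $e_A$ but not $e_{A'}$. Its dimension is $k-2\ge t$, so it contains a $t$-space through $e_A$. This $t$-space is saturated as a subspace of $A$ through $e_A$, and it is not saturated as a subspace of $A'$ missing $e_{A'}$, a contradiction. Write $e(X)$ for the common value of $e_A$.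

Fix a saturated $X$ and let $e=e(X)$. Let $X'\supseteq e$ be a $t$-space with $\dim(X\cap X')=t-1$, and take a $k$-space $A\supseteq X+X'$. Then $A\in\mathcal{F}$ and $e_A=e\subseteq X'$, so $X'$ is saturated and $e(X')=e_A=e$. By (F7) in $V/e$, all $t$-spaces through $e$ are saturated. Every $k$-space through $e$ contains one of them and hence lies in $\mathcal{F}$.
\end{proof}

\section{The range $n\le 2k$: multiply intersecting families}\label{sec:small}

A family $\mathcal{F}$ is \emph{$r$-wise intersecting} if $A_1\cap\dots\cap A_r\neq0$ for all $A_1,\dots,A_r\in\mathcal{F}$, not necessarily distinct. Because repetitions are allowed, such a family is $r'$-wise intersecting for all $r'\le r$.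

By \eqref{eq:trace}, the simplest imitation of the discount of the star is $\varphi(A,X)=1$ if $X$ is a trace on $A$ and $\varphi(A,X)=0$ otherwise. The link inequality for this discount has a short proof when the members of the link have half the dimension of $V/X$. Let $U$ be a $2h$-dimensional space. Identify $U$ with $K^2$ for the field $K=\mathbb{F}_{q^h}$. The $q^h+1$ one-dimensional $K$-subspaces are pairwise disjoint $h$-spaces over $\mathbb{F}_q$. We call this set of $h$-spaces, and each of its images under $\mathrm{GL}(U)$, a \emph{spread}.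

\begin{lemma}\label{lem:spread}
Let $\dim U=2h$ with $h\ge1$, let $\mathcal{G}\subseteq\mathrm{Gr}_h(U)$ and $c=\frac{[h]}{[2h]}=\frac1{q^h+1}$. Then
\[
|\mathcal{G}^*|+c\,|\mathcal{G}\setminus\mathcal{G}^*|\le c\binom{2h}{h}_q=\binom{2h-1}{h-1}_q ,
\]
and equality implies $\mathcal{G}=\mathcal{G}^*$ or $\mathcal{G}=\mathrm{Gr}_h(U)$.
\end{lemma}

\begin{proof}
Let $\mathcal{S}$ be a spread. If $\mathcal{S}$ contains a member of $\mathcal{G}^*$, it contains no other member of $\mathcal{G}$. If it does not, it contains at most $q^h+1=1/c$ members of $\mathcal{G}\setminus\mathcal{G}^*$. In both cases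
\begin{equation}\label{eq:spread}
|\mathcal{G}^*\cap\mathcal{S}|+c\,|(\mathcal{G}\setminus\mathcal{G}^*)\cap\mathcal{S}|\le1 .
\end{equation}
Let $\mathcal{S}$ be the image of a fixed spread under a uniformly random element of $\mathrm{GL}(U)$. The group is transitive on $h$-spaces, so each $h$-space lies in $\mathcal{S}$ with probability $(q^h+1)/\binom{2h}{h}_q$. Taking expectations in \eqref{eq:spread} gives the inequality.

Suppose equality holds. Then \eqref{eq:spread} is an equality for every spread. Let $A\in\mathcal{G}\setminus\mathcal{G}^*$ and let $A'$ be an $h$-space disjoint from $A$. The group $\mathrm{GL}(U)$ is transitive on ordered pairs of complementary $h$-spaces, so some spread $\mathcal{S}$ contains $A$ and $A'$. It contains no member of $\mathcal{G}^*$, since it contains $A$; equality in \eqref{eq:spread} then forces $\mathcal{S}\subseteq\mathcal{G}\setminus\mathcal{G}^*$. So every complement of a member of $\mathcal{G}\setminus\mathcal{G}^*$ lies in $\mathcal{G}\setminus\mathcal{G}^*$. By (F6), every $h$-space is a complement of a complement of $A$, and $\mathcal{G}=\mathrm{Gr}_h(U)$.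
\end{proof}

To apply the lemma to links we need $n-t=2(k-t)$, that is, $t=2k-n$, the least possible dimension of the intersection of two $k$-spaces.

\begin{example}\label{ex:five}
The smallest case of Theorem~\ref{thm:main} is $k=d=3$, $n=5$. Let $\mathcal{F}$ be a $3$-wise intersecting family of $3$-spaces in a $5$-space. Here $t=1$, and links are families of $2$-spaces in $4$-spaces. A member $A$ has at most one $1$-trace: if $A\cap C$ and $A\cap C'$ were distinct points, then $A\cap C\cap C'=0$. Give the pair $(A,X)$, with $X$ a point of $A$, the weight $\frac1{q^2+1}$ if $X$ is a trace on $A$ and the weight $1$ otherwise. By Lemma~\ref{lem:spread} each of the $[5]$ points $X$ receives weight at most $\binom{3}{1}_q=[3]$. Each $A$ has $q^2+q+1$ points and contributes at least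
\[
q^2+q+\frac1{q^2+1}=\frac{q^4+q^3+q^2+q+1}{q^2+1}=\frac{[5]}{q^2+1} .
\]
Hence $|\mathcal{F}|\le(q^2+1)[3]=\binom{4}{2}_q$, the size of a full star.
\end{example}

In general the traces on $A$ form an $(r-1)$-wise intersecting family inside $A$, and the member inequality comes from induction on $r$.

\begin{theorem}\label{thm:rwise}
Let $r\ge3$, $k\ge1$ and $(r-1)n\ge rk$. If $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ is $r$-wise intersecting, then $|\mathcal{F}|\le\binom{n-1}{k-1}_q$, with equality only if $\mathcal{F}$ is a full star.
\end{theorem}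

The uniqueness statement fails for $r=2$, $n=2k\ge4$: the $k$-spaces inside a hyperplane pairwise meet, have no common point, and number $\binom{2k-1}{k}_q=\binom{2k-1}{k-1}_q$. This second extremal family is the reason why two cases below need a separate argument.

\begin{proof}
We use induction on $r$, for all $n$ and $k$ at once. The hypothesis gives $n>k$. We may assume $\mathcal{F}\ne\emptyset$.

\medskip\noindent\emph{Case (a): $n>2k$.} The family is intersecting and Theorem~\ref{thm:ekr} applies.

\medskip\noindent\emph{Case (b): $n=k+1$.} The hypothesis $(r-1)(k+1)\ge rk$ says $r\ge k+1=n$. The members of $\mathcal{F}$ are hyperplanes. If they had no common point, then by (F8) with $X=U=V$ some $n\le r$ of them would intersect in $0$. So $\mathcal{F}$ is contained in a full star.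

\medskip\noindent\emph{Case (c): $k+2\le n<2k$.} Let $t=2k-n\ge1$ and $h=k-t=n-k\ge2$, so that $n-t=2h$. Let $\mathcal{T}(A)$ be the set of $t$-traces on $A\in\mathcal{F}$ and let $\varphi(A,X)$ be $1$ for $X\in\mathcal{T}(A)$ and $0$ otherwise. By \eqref{eq:trace}, the left side of (L) is $|\mathcal{G}^*|+c|\mathcal{G}\setminus\mathcal{G}^*|$ for $\mathcal{G}=\mathcal{F}_X$, with $c=[h]/[2h]$. So (L) is Lemma~\ref{lem:spread}.

For (M) we need $|\mathcal{T}(A)|\le\sigma\binom{k}{t}_q=\binom{k-1}{t-1}_q$. If $X_j=A\cap C_j\in\mathcal{T}(A)$ for $1\le j\le r-1$, then $\bigcap_jX_j=A\cap\bigcap_jC_j\ne0$. So $\mathcal{T}(A)$ is an $(r-1)$-wise intersecting family of $t$-spaces in the $k$-space $A$. Moreover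
\[
(r-2)k-(r-1)t=(r-2)k-(r-1)(2k-n)=(r-1)n-rk\ge0 .
\]
For $r=3$ this says $k\ge2t$, and Theorem~\ref{thm:ekr} gives the bound on $|\mathcal{T}(A)|$. For $r\ge4$ it is the hypothesis of the present theorem for $r-1$, and induction gives the bound. Lemma~\ref{lem:count} yields $|\mathcal{F}|\le\binom{n-1}{k-1}_q$.

Suppose equality holds. Then $|\mathcal{T}(A)|=\binom{k-1}{t-1}_q$ for all $A\in\mathcal{F}$, and Lemma~\ref{lem:spread} is tight for every link. We claim that
\begin{equation}\label{eq:sat}
\mathcal{T}(A)=\{X\subseteq A:\ X\text{ is a saturated $t$-space}\}.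
\end{equation}
If $X\in\mathcal{T}(A)$, then $\mathcal{F}_X\neq(\mathcal{F}_X)^*$ by \eqref{eq:trace}, so $X$ is saturated by Lemma~\ref{lem:spread}. If $X\subseteq A$ is saturated, any complement $C/X$ of $A/X$ in $V/X$ gives $C\in\mathcal{F}$ with $A\cap C=X$.

If $r\ge4$, the uniqueness statement for $r-1$, applied inside $A$, shows that $\mathcal{T}(A)$ is the set of all $t$-subspaces of $A$ through some point $e_A$. Since $t=k-h\le k-2$, Lemma~\ref{lem:glue} and \eqref{eq:sat} show that $\mathcal{F}$ contains a full star, and by its size it is one.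

If $r=3$, then $k=2t$ is possible, and Theorem~\ref{thm:ekr} does not describe $\mathcal{T}(A)$. We apply that theorem in $V$ instead, to the set $\mathcal{W}$ of all saturated $t$-spaces. Count pairs $X\subseteq A$ with $X\in\mathcal{W}$ and $A$ a $k$-space; such an $A$ lies in $\mathcal{F}$. By \eqref{eq:sat} and (F1),
\[
|\mathcal{W}|\binom{n-t}{k-t}_q=\binom{n-1}{k-1}_q\binom{k-1}{t-1}_q=\binom{n-1}{t-1}_q\binom{n-t}{k-t}_q ,
\]
so $|\mathcal{W}|=\binom{n-1}{t-1}_q$. Next, $\mathcal{W}$ is intersecting. Suppose $X,X'\in\mathcal{W}$ are disjoint. Take complementary $h$-spaces $A_1/X$, $A_2/X$ in $V/X$, so that $A_1\cap A_2=X$. Take a complement $Z\supseteq X'$ of $X$ in $V$. Its dimension is $n-t=2n-2k\ge k$ because $2n\ge3k$, so there is a $k$-space $A_3$ with $X'\subseteq A_3\subseteq Z$. Then $A_1,A_2,A_3\in\mathcal{F}$ and $A_1\cap A_2\cap A_3=X\cap A_3=0$, a contradiction. Since $2t\le k<n$, Theorem~\ref{thm:ekr} shows that $\mathcal{W}$ consists of all $t$-spaces through a point $e$. Thus $\mathcal{F}$ contains the full star at $e$ and equals it.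

\medskip\noindent\emph{Case (d): $n=2k$, $k\ge2$.} (The case $k=1$, $n=2$ falls under (b).) The bound is Theorem~\ref{thm:ekr}. Let $|\mathcal{F}|=\binom{2k-1}{k-1}_q$. We use only that $\mathcal{F}$ is $3$-wise intersecting, together with cases (b) and (c) for $r=3$, which do not depend on the induction. Fix $C\in\mathcal{F}$ and a hyperplane $H\supseteq C$ of $V$, and let $\mathcal{B}=\{A\cap H: A\in\mathcal{F},\ A\not\subseteq H\}$. For $A,B\in\mathcal{F}$ we have $A\cap B\cap H\supseteq A\cap B\cap C\neq0$. So $\mathcal{B}$ is an intersecting family of $(k-1)$-spaces in the $(2k-1)$-space $H$, and $|\mathcal{B}|\le\binom{2k-2}{k-2}_q$ by Theorem~\ref{thm:ekr}. By (F4) each member of $\mathcal{B}$ lies in $q^k$ of the $k$-spaces not contained in $H$. The members of $\mathcal{F}$ inside $H$ form a $3$-wise intersecting family of $k$-spaces in a $(2k-1)$-space, and $2(2k-1)\ge3k$; by case (b) if $k=2$ and case (c) if $k\ge3$, there are at most $\binom{2k-2}{k-1}_q$ of them. By (F4),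
\[
|\mathcal{F}|\le\binom{2k-2}{k-1}_q+q^k\binom{2k-2}{k-2}_q=\binom{2k-1}{k-1}_q .
\]
So all three estimates are tight. As $2k-1>2(k-1)$, the family $\mathcal{B}$ consists of all $(k-1)$-spaces of $H$ through a point $e$; every $k$-space $B\not\subseteq H$ containing $e$ is in $\mathcal{F}$; and the members of $\mathcal{F}$ inside $H$ are the $k$-spaces of $H$ through a point $e'$. Suppose $e\neq e'$. A hyperplane of $H$ containing $e'$ but not $e$ has dimension $2k-2\ge k$, so there is a $k$-space $A\subseteq H$ with $e'\subseteq A$ and $e\not\subseteq A$. Let $Z\supseteq e$ be a complement of $A$ in $H$, of dimension $k-1$, and let $B\not\subseteq H$ be a $k$-space with $B\cap H=Z$. Then $A,B\in\mathcal{F}$ and $A\cap B=A\cap Z=0$, a contradiction. Hence $e=e'$ and $\mathcal{F}$ is the full star at $e$.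
\end{proof}

\begin{corollary}\label{cor:small}
Theorem~\ref{thm:main} holds for $\frac{dk}{d-1}\le n\le 2k$.
\end{corollary}

\begin{proof}
If $|\mathcal{F}|<d$, then $|\mathcal{F}|\le k-1<[k]=\binom{k}{k-1}_q\le\binom{n-1}{k-1}_q$, using $d\le k\le n-1$. Let $|\mathcal{F}|\ge d$. If at most $d$ distinct members had intersection $0$, we could add members to obtain exactly $d$ distinct members with intersection $0$. Their sum has dimension at most $n\le 2k$, so they would form a $d$-cluster. Thus $\mathcal{F}$ is $d$-wise intersecting, and Theorem~\ref{thm:rwise} applies with $r=d$.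
\end{proof}

\section{Brooms: the discount and the member inequality}\label{sec:member}

From now on $k\ge d\ge3$, $n>k$, and $\mathcal{F}\subseteq\mathrm{Gr}_k(V)$ contains no $d$-broom. The subspace $A\cap C$ in a broom is a $(d-2)$-trace on $A$, so we take links at spaces of that dimension:
\[
t=d-2\ge1,\qquad h=k-t\ge2 .
\]
The inequality $h\ge2$ is the hypothesis $k\ge d$.

The discount of Section~\ref{sec:small} no longer satisfies (M). For large $n$, take a $k$-space $A$ and, for each $t$-space $X\subseteq A$, the $k$-space $C_X=X\oplus Y_X$, where the sum of $A$ and all the $h$-spaces $Y_X$ is direct. Any two of these $k$-spaces intersect inside $A$ in dimension at most $t<k-1$, so there is no broom, yet every $t$-subspace of $A$ is a trace. Brooms restrict the traces on $A$ only when $A$ has close neighbors. So the discount has to depend on how many close neighbors $A$ has.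

Call a hyperplane $T$ of $A\in\mathcal{F}$ \emph{shared} if it lies in a member of $\mathcal{F}$ other than $A$, that is, if it is a $(k-1)$-trace on $A$. Let $M(A)$ be the intersection of the shared hyperplanes of $A$, with $M(A)=A$ if there are none. For a $t$-space $X\subseteq A$ let $\tau_X(A)$ be the proportion of shared hyperplanes among the $[h]$ hyperplanes of $A$ that contain $X$. The following lemma is the only place where the absence of brooms is used.

\begin{lemma}\label{lem:meet}
Every $t$-trace on $A\in\mathcal{F}$ meets $M(A)$.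
\end{lemma}

\begin{proof}
Let $X=A\cap C$ be a $t$-trace with $X\cap M(A)=0$. By (F8) there are shared hyperplanes $T_l=A\cap B_l$, $1\le l\le t$, with $X\cap T_1\cap\dots\cap T_t=0$. Then $A,C,B_1,\dots,B_t$ is a $d$-broom in $\mathcal{F}$.
\end{proof}

\begin{example}\label{ex:plane}
Let $k=d=3$, so $t=1$ and $h=2$. View $A\in\mathcal{F}$ as a projective plane, whose lines are the hyperplanes of $A$. Give a trace $X$ the discount $\varphi(A,X)=\tau_X(A)$, the proportion of shared lines among the $q+1$ lines of $A$ through the point $X$, and give other points the discount $0$. Since $\sigma=1/[3]$, inequality (M) says that the discounts of the points of $A$ add up to at most $1$. By Lemma~\ref{lem:meet}, every trace lies on every shared line. If $A$ has at most one trace, the sum is at most $1$. If $A$ has two traces, at most one line is shared. With no shared line the sum is $0$. With one shared line, there are at most $q+1$ traces, all on that line, and each has discount $\frac1{q+1}$. So (M) holds.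
\end{example}

For general $h$ the discount of a trace will be $\psi(\tau_X(A))$ for a nondecreasing function $\psi$, and we now determine $\psi$. Shared hyperplanes containing $X$ contain $X+M(A)$. If $\dim(X+M(A))=t+g$, where $0\le g\le h$, it follows that
\begin{equation}\label{eq:taug}
\tau_X(A)\le\tau_g:=\frac{[h-g]}{[h]},\qquad 1-\tau_1=\frac{q^{h-1}}{[h]},\qquad 1-\tau_2=\frac{q^{h-2}(q+1)}{[h]} .
\end{equation}
In a saturated link of the star, $\tau_X(A)=1$ and the discount is $1$, so we take $\psi(1)=1$. The count behind (L) will control only the sum of the numbers $1-\tau_X(A)$, so we look for $\psi(\tau)=1-\theta(1-\tau)$, cut off at $0$, with the slope $\theta$ as small as (M) permits. When $t=1$ and $\dim M(A)=2$, Lemma~\ref{lem:meet} allows all $q+1$ points of $M(A)$ to be traces, each with $g=1$, while (M) allows a total discount of $1$. This asks for $\psi(\tau_1)\le\frac1{q+1}$, or $\theta(1-\tau_1)\ge\frac{q}{q+1}$. We take the least such slope: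
\begin{equation}\label{eq:psi}
\theta=\frac{[h]}{q^{h-2}(q+1)},\qquad \psi(\tau)=\max\{0,\ 1-\theta(1-\tau)\}\quad(0\le\tau\le1).
\end{equation}
Then $\psi$ is nondecreasing with values in $[0,1]$. By \eqref{eq:taug}, $\theta(1-\tau_1)=\frac{q}{q+1}$ and $\theta(1-\tau_2)=1$, so
\begin{equation}\label{eq:psivalues}
\psi(\tau_0)=1,\qquad\psi(\tau_1)=\frac1{q+1},\qquad\psi(\tau_g)=0\ \text{ for }g\ge2 .
\end{equation}
For $h=2$ we get $\theta=1$ and $\psi(\tau)=\tau$, as in Example~\ref{ex:plane}. Define
\begin{equation}\label{eq:phi}
\varphi(A,X)=\begin{cases}\psi(\tau_X(A))&\text{if $X$ is a $t$-trace on $A$,}\\ 0&\text{otherwise.}\end{cases}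
\end{equation}

\begin{proposition}\label{prop:member}
The discount \eqref{eq:phi} satisfies (M): $\Phi(A)\le\sigma=[t]/[k]$ for every $A\in\mathcal{F}$.
\end{proposition}

\begin{proof}
Let $M=M(A)$ and $m=\dim M$. If $m=0$, there are no traces by Lemma~\ref{lem:meet}, and $\Phi(A)=0$. If $m=1$, every trace contains the point $M$ by Lemma~\ref{lem:meet}; since $\varphi\le1$, we get $\Phi(A)\le\sigma$.

Let $m\ge2$. For a $t$-space $X\subseteq A$ let $g=\dim(X+M)-t=m-\dim(X\cap M)$, and let $\eta(X)$ be the number of hyperplanes of $M$ contained in $X$. If $g=0$, then $\eta(X)=[m]\ge q+1$. If $g=1$, then $\eta(X)=1$. By \eqref{eq:taug} and \eqref{eq:psivalues}, in all cases $\varphi(A,X)\le\psi(\tau_g)\le\frac{\eta(X)}{q+1}$. By (F2) the average of $\eta(X)$ over the $t$-spaces $X\subseteq A$ is $0$ if $m-1>t$, and otherwise it is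
\[
[m]\prod_{l=0}^{m-2}\frac{[t-l]}{[k-l]}\le[m]\,\sigma\,q^{-2(m-2)} ,
\]
because the factor with $l=0$ is $\sigma$ and the others are at most $q^{t-k}=q^{-h}\le q^{-2}$. For $m=2$ this gives $\Phi(A)\le\frac{[2]\sigma}{q+1}=\sigma$. For $m\ge3$ it gives
\[
\frac{\Phi(A)}{\sigma}\le\frac{[m]\,q^{-2(m-2)}}{q+1}<\frac{q^{4-m}}{q^2-1}\le\frac{q}{q^2-1}<1 .\qedhere
\]
\end{proof}

\section{The link inequality}\label{sec:link}

This section concerns an arbitrary family of $h$-spaces in a space $U$ of dimension $N$, where
\[
h\ge2,\qquad N\ge 2h+2 .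
\]
Let $\nu_j=\binom{N-j}{h-j}_q$ be the number of $h$-spaces through a given $j$-space, with $\nu_j=0$ for $j>h$. Thus $\nu_0$ is the number of all $h$-spaces, and $\nu_1=c\nu_0$ with $c=[h]/[N]$ is the size of a full star in $U$. For $\mathcal{G}\subseteq\mathrm{Gr}_h(U)$ and $A\in\mathcal{G}$ let $\tau(A)$ be the proportion of hyperplanes of $A$ that lie in at least two members of $\mathcal{G}$. With $\psi$ as in \eqref{eq:psi}, put
\[
W(\mathcal{G})=|\mathcal{G}^*|+\sum_{A\in\mathcal{G}\setminus\mathcal{G}^*}\bigl(1-(1-c)\psi(\tau(A))\bigr).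
\]

\begin{proposition}\label{prop:link}
For every $\mathcal{G}\subseteq\mathrm{Gr}_h(U)$ we have $W(\mathcal{G})\le\nu_1$, with equality only if $\mathcal{G}=\mathrm{Gr}_h(U)$ or $\mathcal{G}$ is a full star.
\end{proposition}

Two kinds of members weigh more than $c$: those with unshared hyperplanes and those in $\mathcal{G}^*$. We show first that the former use up at most a fraction $\frac{q}{q+1}$ of the room below $\nu_1$, and then that $\mathcal{G}^*$ fits into the rest unless $\mathcal{G}$ is a star.

\subsection{Unshared hyperplanes}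

An unshared hyperplane of a member of $\mathcal{G}$ accounts for many $h$-spaces missing from $\mathcal{G}$.

\begin{lemma}\label{lem:private}
For every $\mathcal{G}\subseteq\mathrm{Gr}_h(U)$,
\[
W(\mathcal{G})\le(1-c)|\mathcal{G}^*|+\frac{c\,|\mathcal{G}|}{q+1}+\frac{q}{q+1}\,\nu_1 .
\]
\end{lemma}

\begin{proof}
Let $u$ be the number of $(h-1)$-spaces that lie in exactly one member of $\mathcal{G}$; then $u=[h]\sum_{A\in\mathcal{G}}(1-\tau(A))$. Each of them lies in $[N-h+1]-1=q[N-h]$ of the $h$-spaces outside $\mathcal{G}$, and each of the $\nu_0-|\mathcal{G}|$ spaces outside $\mathcal{G}$ has $[h]$ hyperplanes. Hence $u\,q[N-h]\le[h](\nu_0-|\mathcal{G}|)$, that is,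
\begin{equation}\label{eq:private}
\sum_{A\in\mathcal{G}}(1-\tau(A))\le\frac{\nu_0-|\mathcal{G}|}{q[N-h]} .
\end{equation}
Since $1-c=\frac{[N]-[h]}{[N]}=\frac{q^h[N-h]}{[N]}$, the definition of $\theta$ gives
\begin{equation}\label{eq:const}
\frac{(1-c)\theta}{q[N-h]}=\frac{q^{h-1}}{[N]}\cdot\frac{[h]}{q^{h-2}(q+1)}=\frac{q}{q+1}\,c .
\end{equation}
From $\psi(\tau)\ge1-\theta(1-\tau)$ we get $1-(1-c)\psi(\tau)\le c+(1-c)\theta(1-\tau)$. Summing over $\mathcal{G}\setminus\mathcal{G}^*$ and using \eqref{eq:private} and \eqref{eq:const},
\[
W(\mathcal{G})\le|\mathcal{G}^*|+c\bigl(|\mathcal{G}|-|\mathcal{G}^*|\bigr)+\frac{q}{q+1}\,c\bigl(\nu_0-|\mathcal{G}|\bigr),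
\]
which is the claim because $c\nu_0=\nu_1$.
\end{proof}

\subsection{Intersecting families without a common point}

Forcing an $h$-space to meet one more disjoint $h$-space costs a factor of at most
\[
\varepsilon=\frac{q^{2h-N}}{q-1}\le\frac1{q^2(q-1)}\le\frac14 .
\]
Indeed, $\nu_{j+1}/\nu_j=[h-j]/[N-j]\le q^{h-N}$ for $0\le j\le h$ by (F2), and $[h]<q^h/(q-1)$, so
\begin{equation}\label{eq:eps}
[h]\,\nu_{j+1}<\varepsilon\nu_j\quad(0\le j\le h),\qquad\text{and}\qquad c[h]<\varepsilon ;
\end{equation}
the second inequality is the case $j=0$ of the first. The hypothesis $N\ge2h+2$ enters through the bound on $\varepsilon$. As a first use, let $z$ be a point and $D$ an $h$-space not containing $z$. An $h$-space that contains $z$ and meets $D$ contains one of the $2$-spaces $z+p$ with $p$ a point of $D$, so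
\begin{equation}\label{eq:zD}
\#\{A\in\mathrm{Gr}_h(U):\ z\subseteq A,\ A\cap D\neq0\}\le[h]\,\nu_2<\varepsilon\nu_1 .
\end{equation}
When $q=2$ and $N=2h+2$, the value $\varepsilon=\frac14$ is too large for our direct estimates, and we use the following case of the Hilton--Milner theorem for vector spaces.

\begin{theorem}[Blokhuis, Brouwer, Chowdhury, Frankl, Mussche, Patk\'os and Sz\H{o}nyi~\cite{HM}]\label{thm:hm}
Let $q=2$, $h\ge3$ and $N\ge2h+2$. An intersecting family of $h$-spaces in an $N$-dimensional space whose members have no common point has at most $\binom{N-1}{h-1}_q-q^{h(h-1)}\binom{N-h-1}{h-1}_q+q^h$ members.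
\end{theorem}

\begin{lemma}\label{lem:nontrivial}
Let $\mathcal{A}\subseteq\mathrm{Gr}_h(U)$ be a nonempty intersecting family whose members have no common point. Then $(q+1)|\mathcal{A}|<\frac{15}{16}\nu_1$. Theorem~\ref{thm:hm} is used only if $q=2$ and $N=2h+2$.
\end{lemma}

\begin{proof}
Let $\ell$ be the least dimension of a subspace $L$ that meets all members of $\mathcal{A}$. Then $\ell\ge2$ because there is no common point, and $\ell\le h$ because any member of $\mathcal{A}$ meets all members. We construct sets $\mathcal{P}_j$ of $j$-spaces, $1\le j\le\ell$, such that every member of $\mathcal{A}$ contains an element of $\mathcal{P}_j$. Let $\mathcal{P}_1$ be the set of the $[\ell]$ points of $L$. Given $\mathcal{P}_j$ with $j<\ell$, choose for each $P\in\mathcal{P}_j$ a member $D_P\in\mathcal{A}$ disjoint from $P$, which exists by the minimality of $\ell$, and let $\mathcal{P}_{j+1}$ consist of the spaces $P+p$ with $p$ a point of $D_P$. A member of $\mathcal{A}$ containing $P$ meets $D_P$, so it contains one of these. Since $|\mathcal{P}_{j+1}|\le[h]\,|\mathcal{P}_j|$,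 inequality \eqref{eq:eps} gives
\begin{equation}\label{eq:tree}
|\mathcal{A}|\le[\ell]\,[h]^{\ell-1}\nu_\ell<[\ell]\,\varepsilon^{\ell-1}\nu_1 .
\end{equation}
As $[\ell+1]=q[\ell]+1\le(q+1)[\ell]$, the right side is nonincreasing in $\ell$ when $(q+1)\varepsilon\le1$.

\medskip\noindent\emph{The case $q\ge3$.} Here $(q+1)^2\varepsilon\le\frac{(1+1/q)^2}{q-1}\le\frac89$. In particular $(q+1)\varepsilon\le1$, so the right side of \eqref{eq:tree} is largest for $\ell=2$, and $(q+1)|\mathcal{A}|<(q+1)^2\varepsilon\nu_1\le\frac89\nu_1<\frac{15}{16}\nu_1$.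

\medskip
For $q=2$ we must show $|\mathcal{A}|<\frac5{16}\nu_1$.

\medskip\noindent\emph{The case $q=2$, $N\ge2h+3$, $\ell\ge3$.} Now $\varepsilon\le\frac18$, so $3\varepsilon\le1$ and \eqref{eq:tree} gives $|\mathcal{A}|<7\varepsilon^2\nu_1\le\frac7{64}\nu_1$.

\medskip\noindent\emph{The case $q=2$, $N\ge2h+3$, $\ell=2$.} Inequality \eqref{eq:tree} gives only $\frac38\nu_1$. It charges $\varepsilon\nu_1$ to each of the three points $p_1,p_2,p_3$ of $L$, and we show that at most one of them can carry that much. Let $\mathcal{A}_i=\{A\in\mathcal{A}:A\cap L=p_i\}$. We claim that for $i\ne j$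
\begin{equation}\label{eq:either}
|\mathcal{A}_i|\le\tfrac5{64}\nu_1\qquad\text{or}\qquad|\mathcal{A}_j|\le[h].
\end{equation}
Members of $\mathcal{A}_j$ do not contain $p_i$. If $B+p_i$ is the same $(h+1)$-space for all $B\in\mathcal{A}_j$, then $\mathcal{A}_j$ consists of hyperplanes of that space through $p_j$, and there are only $[h]$ of these. Otherwise there are $B,B'\in\mathcal{A}_j$ whose images $\bar B,\bar B'$ in $U/p_i$ are distinct $h$-spaces. A member $A\in\mathcal{A}_i$ meets $B$ and $B'$ in points other than $p_i$, so $A/p_i$ meets both $\bar B$ and $\bar B'$. Either $A/p_i$ contains one of the at most $[h-1]$ points of $\bar B\cap\bar B'$, and $A$ contains one of at most $[h-1]$ given $2$-spaces; or $A/p_i$ contains a point of $\bar B$ and a different point of $\bar B'$, and $A$ contains one of at most $[h]^2$ given $3$-spaces. Since $[h]=2[h-1]+1$, inequality \eqref{eq:eps} gives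
\[
|\mathcal{A}_i|\le[h-1]\nu_2+[h]^2\nu_3\le\Bigl(\frac\varepsilon2+\varepsilon^2\Bigr)\nu_1\le\Bigl(\frac1{16}+\frac1{64}\Bigr)\nu_1=\frac5{64}\nu_1 .
\]
This proves \eqref{eq:either}. Let $\mathcal{A}_1$ be the largest of the three sets. Suppose $|\mathcal{A}_1|\le\frac5{64}\nu_1$. At most $\nu_2\le2^{h-N}\nu_1\le2^{-h-3}\nu_1\le\frac1{32}\nu_1$ members contain $L$, so $|\mathcal{A}|\le\bigl(\frac{15}{64}+\frac2{64}\bigr)\nu_1<\frac5{16}\nu_1$. Suppose $|\mathcal{A}_1|>\frac5{64}\nu_1$. Then $|\mathcal{A}_2|,|\mathcal{A}_3|\le[h]$ by \eqref{eq:either}, and $\nu_1\ge[N-1]\ge[2h+2]\ge2^{h+2}[h]\ge16[h]$ by (F3). All other members contain $p_1$ and meet a member $D\not\supseteq p_1$, so by \eqref{eq:zD} there are fewer than $\frac18\nu_1$ of them. Hence $|\mathcal{A}|<\bigl(\frac18+\frac2{16}\bigr)\nu_1<\frac5{16}\nu_1$.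

\medskip\noindent\emph{The case $q=2$, $N=2h+2$, $h=2$.} Take distinct $A_1,A_2\in\mathcal{A}$; they meet in a point $z$ and span a $3$-space $P$. A member not containing $z$ meets $A_1$ and $A_2$ in two different points, so it lies in $P$; fix such a member $A_3$. A member containing $z$ is spanned by $z$ and a point of $A_3$, so it lies in $P$ too. Thus $|\mathcal{A}|\le[3]=7$, while $\frac5{16}\nu_1=\frac5{16}[5]=\frac{155}{16}>7$.

\medskip\noindent\emph{The case $q=2$, $N=2h+2$, $h\ge3$.} Let $z$ be a point and $D$ an $h$-space not containing $z$. An $h$-space $A\supseteq z$ is disjoint from $D$ if and only if $A\cap(D+z)=z$: a point of $A\cap D$ differs from $z$, and conversely a subspace of $D+z$ of dimension at least $2$ meets the hyperplane $D$. By (F5) in $U/z$, there are $q^{h(h-1)}\binom{N-h-1}{h-1}_q$ such $A$. So the difference of the first two terms in Theorem~\ref{thm:hm} is the number in \eqref{eq:zD}, which is less than $\frac14\nu_1$. By (F3), $\nu_1=\binom{2h+1}{h-1}_q\ge2^{(h-1)(h+2)}\ge2^{h+4}$, where the last step is $h^2\ge6$. Hence $|\mathcal{A}|<\bigl(\frac14+\frac1{16}\bigr)\nu_1=\frac5{16}\nu_1$.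
\end{proof}

\subsection{Proof of Proposition~\ref{prop:link}}

\begin{proof}
If $\mathcal{G}^*=\emptyset$, Lemma~\ref{lem:private} and $c|\mathcal{G}|\le c\nu_0=\nu_1$ give $W(\mathcal{G})\le\nu_1$, with equality only if $|\mathcal{G}|=\nu_0$. If the members of $\mathcal{G}$ have a common point, then $W(\mathcal{G})\le|\mathcal{G}|\le\nu_1$, since all weights are at most $1$, with equality only for a full star. Assume now that $\mathcal{G}^*\neq\emptyset$ and that the members of $\mathcal{G}$ have no common point. By Lemma~\ref{lem:private}, $W(\mathcal{G})<\nu_1$ follows from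
\begin{equation}\label{eq:goal}
(q+1)|\mathcal{G}^*|+c|\mathcal{G}|<\nu_1 .
\end{equation}

Suppose the members of $\mathcal{G}^*$ have a common point $z$. Some $D\in\mathcal{G}$ does not contain $z$, and all members of $\mathcal{G}^*$ meet $D$, so $|\mathcal{G}^*|<\varepsilon\nu_1$ by \eqref{eq:zD}. Every member of $\mathcal{G}$ contains one of the $[h]$ points of a fixed member of $\mathcal{G}^*$, so $c|\mathcal{G}|\le c[h]\nu_1<\varepsilon\nu_1$ by \eqref{eq:eps}. The left side of \eqref{eq:goal} is less than $(q+2)\varepsilon\nu_1\le\frac{q+2}{q^2(q-1)}\nu_1\le\nu_1$. (For $q=2$ and $N=2h+2$ the last two inequalities are equalities, so this step has no room to spare.)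

Suppose the members of $\mathcal{G}^*$ have no common point. Fix $A_1\in\mathcal{G}^*$, and for each point $z\subseteq A_1$ a member $D_z\in\mathcal{G}^*$ not containing $z$. Every member of $\mathcal{G}$ contains some point $z$ of $A_1$ and meets $D_z$. By \eqref{eq:zD} and \eqref{eq:eps}, $c|\mathcal{G}|<c[h]\,\varepsilon\nu_1<\varepsilon^2\nu_1\le\frac1{16}\nu_1$. The family $\mathcal{G}^*$ is intersecting, so Lemma~\ref{lem:nontrivial} gives $(q+1)|\mathcal{G}^*|<\frac{15}{16}\nu_1$, and \eqref{eq:goal} follows.
\end{proof}

\section{Proofs of Theorems~\ref{thm:broom} and~\ref{thm:main}}\label{sec:final}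

\begin{proof}[Proof of Theorem~\ref{thm:broom}]
Let $t=d-2$, $h=k-t\ge2$ and $N=n-t$. Then $n\ge2k-d+4>k$ and
\begin{equation}\label{eq:Nh}
N-2h=n-2k+d-2\ge2 ,
\end{equation}
with equality exactly when $n=2k-d+4$. So Proposition~\ref{prop:link} applies to the links $\mathcal{F}_X$ in the $N$-dimensional spaces $V/X$, and its constant $c=[h]/[N]$ is that of Lemma~\ref{lem:count}.

Let $\varphi$ be the discount \eqref{eq:phi}, and let $X\subseteq A\in\mathcal{F}$ be a $t$-space. A hyperplane $T/X$ of $A/X$ lies in a second member of $\mathcal{F}_X$ if and only if $T$ is a shared hyperplane of $A$, so $\tau(A/X)$, computed in $\mathcal{F}_X$, equals $\tau_X(A)$. Together with \eqref{eq:trace}, this shows that the left side of (L) is $W(\mathcal{F}_X)$; the right side is $\nu_1$. Thus (L) is Proposition~\ref{prop:link}, (M) is Proposition~\ref{prop:member}, and Lemma~\ref{lem:count} gives $|\mathcal{F}|\le\binom{n-1}{k-1}_q$.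

Suppose equality holds. Then $\Phi(A)=\sigma$ for all $A\in\mathcal{F}$, and by Proposition~\ref{prop:link} each $t$-space $X$ is saturated or has a full star as its link. Let $X\subseteq A\in\mathcal{F}$. If $X$ is not saturated, the members of $\mathcal{F}_X$ pairwise meet, so $X$ is not a trace on $A$ by \eqref{eq:trace} and $\varphi(A,X)=0$. Let $X$ be saturated. Since $N\ge2h$, some $h$-space of $V/X$ is disjoint from $A/X$, so $X$ is a trace on $A$. Each hyperplane of $A$ containing $X$ lies in $[n-k+1]\ge2$ of the $k$-spaces, all in $\mathcal{F}$, so it is shared. Hence $\tau_X(A)=1$ and $\varphi(A,X)=1$; and $M(A)\subseteq X$, because $X$ is the intersection of the hyperplanes of $A$ that contain it.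

It follows that the saturated $t$-subspaces of $A$ form a proportion $\Phi(A)=\sigma$ of all $t$-subspaces of $A$, and that they all contain $M(A)$. Let $m=\dim M(A)$. Then $m\ne0$, because $m=0$ gives $\Phi(A)=0<\sigma$ by Lemma~\ref{lem:meet}. If $m\ge2$, then by (F2) the proportion of $t$-subspaces containing $M(A)$ is $0$ or $\sigma\prod_{l=1}^{m-1}\frac{[t-l]}{[k-l]}<\sigma$, a contradiction. So $e_A=M(A)$ is a point. The $t$-subspaces of $A$ through $e_A$ also form a proportion $\sigma$, so they are exactly the saturated ones. Since $t\le k-2$, Lemma~\ref{lem:glue} shows that $\mathcal{F}$ contains a full star, and by its size it is one. Conversely, a full star has $\binom{n-1}{k-1}_q$ members and contains no broom, as all its members share a point.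
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n\le2k$ this is Corollary~\ref{cor:small}. For $n>2k$ and $d=3$, the family $\mathcal{F}$ contains no covering triple and Theorem~\ref{thm:cs} applies. Let $n>2k$ and $d\ge4$. By Lemma~\ref{lem:broomcluster}, $\mathcal{F}$ contains no $d$-broom, and $n\ge2k+1>2k-d+4$, so Theorem~\ref{thm:broom} applies. The last inequality is strict, so $N\ge2h+3$ by \eqref{eq:Nh}, and Theorem~\ref{thm:hm} is not needed here.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HM}
Blokhuis, Brouwer, Chowdhury, Frankl, Mussche, Patk\'os and Sz\H{o}nyi,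
\emph{A Hilton--Milner theorem for vector spaces},
Electron. J. Combin. 17 (2010), R71.

\bibitem{CS}
Gabriel Currier and Shahriar Shahriari,
\emph{$3$-cluster-free families of subspaces},
arXiv:2403.04895 (2024).

\end{thebibliography}
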